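# Prescribed volume and asymptotics for $(-\Delta)^mu=\pm(2m-1)!\,e^{2mu}$: a free energy, its minimizers, and linear flows

## 1. A free energy with two first variations

Fix an integer $m\ge2$, a number $V>0$, a polynomial $P$ on $\mathbb R^{2m}$ of degree at most $2m-2$, and a sign $\sigma\in\{+1,-1\}$. Write
$$S:=\mathrm{vol}(S^{2m}),\qquad \beta:=\frac VS .$$
For a density $\rho\ge0$ on $\mathbb R^{2m}$ with $\int\rho=V$ consider, formally for now,
$$\mathcal F_\sigma(\rho)=\int\rho\log\rho\,dx+2m\int P\rho\,dx+\sigma\,\frac{2m}{S}\iint\log|x-y|\,\rho(x)\rho(y)\,dx\,dy. \tag{1}$$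
This is the free energy of a cloud of mass $V$. The entropy term wants to spread the cloud, $P$ is an external potential, and the particles interact logarithmically: they attract each other for $\sigma=+1$ and repel each other for $\sigma=-1$. The lecture uses critical points of $\mathcal F_\sigma$, and tests them against two kinds of variation.

**First variation: change the values.** Replace $\rho$ by $\rho(1+t\psi)$ with $\int\rho\psi=0$. Setting the derivative at $t=0$ equal to zero gives
$$\log\rho+2mP+\sigma\,\frac{4m}{S}\int\log|x-y|\,\rho(y)\,dy=\text{const}. \tag{2}$$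
Write $\rho=e^{2mu}$ and apply $(-\Delta)^m$. The polynomial disappears. Since $(-\Delta)^m\log\frac1{|x|}=\gamma_m\delta_0$ with $\gamma_m=\frac12(2m-1)!\,S$ (checked in Section 3), we get
$$(-\Delta)^mu=\sigma\,\frac2S\gamma_m\,e^{2mu}=\sigma\,(2m-1)!\,e^{2mu}.$$

**Second variation of the same functional: move the mass by a linear flow.** Push $\rho$ forward by $x\mapsto e^{tA}x$, where $A$ is a real $2m\times2m$ matrix. The new density at $e^{tA}x$ is $e^{-t\operatorname{tr}A}\rho(x)$, so the entropy changes at rate $-V\operatorname{tr}A$. The other two terms are differentiated directly. At a critical point one therefore expects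
$$V\operatorname{tr}A=2m\int\langle Ax,\nabla P\rangle\rho\,dx+\sigma\,\frac{2m}{S}\iint\frac{\langle A(x-y),x-y\rangle}{|x-y|^2}\,\rho(x)\rho(y)\,dx\,dy. \tag{3}$$

Identity (2) is the equation we want to solve, and minimizing the free energy is how we shall solve it. Identity (3) is a necessary condition, and it will show that some solutions one might hope for do not exist. Everything formal in this section is proved below for $\rho=e^{2mu}$.

## 2. Solutions of finite volume, the polynomial at infinity, and an integrability condition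

We study $u\in C^\infty(\mathbb R^{2m})$ with
$$(-\Delta)^mu=\sigma\,(2m-1)!\,e^{2mu}\ \text{ in }\mathbb R^{2m},\qquad V:=\int_{\mathbb R^{2m}}e^{2mu}\,dx<\infty .$$
We call this the positive problem if $\sigma=+1$ and the negative problem if $\sigma=-1$, and we call $V$ the volume of $u$. The setting is that of Ali Hyder and Luca Martinazzi, "Conformal metrics on $R^{2m}$ with constant Q-curvature, prescribed volume and asymptotic behavior", arXiv:1401.0944 (2014). The question takes the following as known: every such solution satisfies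
$$u(x)=-P(x)-\alpha\log|x|+o(\log|x|)\quad(|x|\to\infty),\qquad \alpha=\sigma\,\frac{2V}{S}=2\sigma\beta, \tag{4}$$
with $P$ a polynomial of degree at most $2m-2$. In the positive case a solution with $P$ constant is spherical and has $V=S$. In the negative case $P$ is necessarily non-constant and bounded from below.

The polynomial in (4) is determined only up to an additive constant: two choices differ by a polynomial that is $o(\log|x|)$, hence constant. Whenever we say "a solution with volume $V$ and (4)", $V$ and $P$ are given.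

Since $e^{2mu}$ is integrable, the problem records as a necessary condition
$$\int_{\mathbb R^{2m}\setminus B_1}e^{-2m(P(x)+\alpha\log|x|)}\,dx<\infty, \tag{5}$$
where $B_1$ is the unit ball. In the positive case, the only one where we use necessity, we derive it ourselves in Lemma 3.

**Examples.** (i) $u=\log\frac2{1+|x|^2}$ is the standard spherical solution of the positive problem. Here $e^{2mu}$ is the Jacobian of stereographic projection, so $V=S$. It satisfies (4) with $P=0$ and $\alpha=2=2V/S$, and the integrand in (5) is $|x|^{-4m}$, which is integrable at infinity in $\mathbb R^{2m}$.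

(ii) For $\sigma=-1$ and $P$ constant, the integrand in (5) is a multiple of $|x|^{4m\beta}$, and (5) fails.

(iii) For $\sigma=+1$, $m=2$, $P=x_4^2$ on $\mathbb R^4$, integration over $x_4$ leaves $|x'|^{-8\beta}$ for $x'\in\mathbb R^3$, so (5) holds once $8\beta>3$, that is $V>\frac38S$. (The general estimate is in Section 6.)

The question is whether (5) is also sufficient: (a) in the negative case for all $V>0$; (b) in the positive case for all $V\in(0,S)$ and non-constant $P$. The answer is that (a) is true, and (b) is false for every $m\ge2$. In example (iii), (5) allows all $V>\frac38S$, while we shall see that there is no solution for $\frac38S<V\le\frac34S$. Here are the full statements.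

**Theorem A (negative case; (a) is true).** For every $V>0$ and every polynomial $P$ with $\deg P\le2m-2$ satisfying (5) with $\alpha=-2V/S$, a solution of the negative problem with volume $V$ and (4) exists. If moreover $\int_{\mathbb R^{2m}\setminus B_1}e^{-2m(P+\alpha\log|x|)}\log(2+|x|)\,dx<\infty$, the solution is unique.

**Theorem B (positive case; obstruction).** Let $u$ be a solution of the positive problem with (4). Let $A$ be a real $2m\times2m$ matrix with $\langle Az,z\rangle\le|z|^2$ for all $z$ and $\langle Ax,\nabla P(x)\rangle\le0$ for all $x$. Then $V\ge\frac{\operatorname{tr}A}{2m}S$, with strict inequality unless $\langle Az,z\rangle\equiv|z|^2$. In particular, with $L:=\{e:\partial_eP\equiv0\}$ and $k:=\dim L\le2m-1$,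
$$V>\frac k{2m}S .$$

For instance, for $P=(x_1+x_2)^2$ the space $L$ is the hyperplane $x_1+x_2=0$ and $k=2m-1$.

**Corollary to Theorem B ((b) is false).** For $1\le k\le2m-1$ and $P(x)=\sum_{j=k+1}^{2m}x_j^2$, condition (5) holds whenever $V>\frac k{4m}S$, but no solution of the positive problem with volume $V$ and (4) exists for $\frac k{4m}S<V\le\frac k{2m}S\ (<S)$. For example, $P=x_{2m}^2$ satisfies (5) for all $V>\frac{2m-1}{4m}S$, but there is no solution for $\frac{2m-1}{4m}S<V\le\frac{2m-1}{2m}S$.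

**Theorem C (positive case; sharp converse).** Let $1\le\deg P\le2m-2$, let $L,k$ be as in Theorem B, and let $Z:=\int_{L^\perp}e^{-2mP}\,dx''<\infty$ (e.g. $P\to+\infty$ at infinity on $L^\perp$). For $V\in(0,S)$, a solution of the positive problem with volume $V$ and (4) exists if and only if $V>\frac k{2m}S$. In particular, (b) is true whenever $P(x)\to+\infty$ as $|x|\to\infty$ (then $k=0$).

**Corollary D (classification for $\deg P\le2$; complete when $m=2$).** Let $P$ be non-constant of degree $\le2$ and $V>0$. The positive problem has a solution with volume $V$ and (4) if and only if, after a rigid motion, $P=c+\sum_{j=1}^ra_jx_j^2$ with $a_j>0$, $1\le r\le2m$, and $1-\frac r{2m}<\frac VS<1$. For $m=2$ this covers all admissible non-constant $P$.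

Throughout, $\varphi(s)=s\log s$ with $\varphi(0)=0$. It is convex on $[0,\infty)$ and $\varphi\ge-1/e$. We write $\log^\pm$ for the positive and negative parts of the logarithm, so $\log=\log^+-\log^-$. Constants $C$ may change from line to line.

## 3. Polynomials, logarithmic potentials, and weak compactness

**The constant $\gamma_m$.** This links the functional to the equation. In $\mathbb R^{2m}$ one has $\Delta|x|^p=p(p+2m-2)|x|^{p-2}$ away from $0$. Hence
$$-\Delta\log\tfrac1{|x|}=(2m-2)|x|^{-2},\qquad -\Delta|x|^{-2j}=4j(m-1-j)|x|^{-2j-2}\quad(1\le j\le m-2).$$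
These hold as distributions, because the boundary terms on $|x|=\varepsilon$ in Green's formula tend to $0$: they are $O(\varepsilon^{2m-2-2j})$, respectively $O(\varepsilon^{2m-1}(\varepsilon^{-1}+\log\frac1\varepsilon))$. So $(-\Delta)^{m-1}\log\frac1{|x|}=(2m-2)\,4^{m-2}((m-2)!)^2\,|x|^{2-2m}$. Since $-\Delta|x|^{2-2m}=(2m-2)|S^{2m-1}|\delta_0$ and $|S^{2m-1}|=\frac{2\pi^m}{(m-1)!}$,
$$(-\Delta)^m\log\tfrac1{|x|}=4^{m-1}((m-1)!)^2\,\frac{2\pi^m}{(m-1)!}\,\delta_0=2^{2m-1}(m-1)!\,\pi^m\,\delta_0 .$$
On the other hand $S=\frac{2\pi^{m+1/2}}{\Gamma(m+1/2)}=\frac{2\cdot4^m\,m!\,\pi^m}{(2m)!}$, so $\frac12(2m-1)!\,S=2^{2m-1}(m-1)!\,\pi^m=\gamma_m$, as claimed.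

**Semialgebraic functions.** A set in $\mathbb R^n$ is semialgebraic if it is a finite union of sets given by finitely many polynomial equations and strict inequalities. A function is semialgebraic if its graph is. By Tarski–Seidenberg, $\mu(r)=\min_{|x|=r}P$ is semialgebraic for a polynomial $P$. By the Puiseux expansion (Bochnak–Coste–Roy, *Real Algebraic Geometry*) such a function of one variable is, for large $r$, either identically $0$ or $\sim c\,r^q$ with $c\ne0$ and $q\in\mathbb Q$. As an example take $P=x_1^2+(x_1x_2-1)^2$ on $\mathbb R^2$. If $P\le\frac14$ then $x_1x_2\ge\frac12$, so $|x_1|\ge\frac1{2r}$ and $P\ge\frac1{4r^2}$. At a point of the circle with $x_1x_2=1$ and $x_2^2\ge r^2/2$ we get $P=x_2^{-2}\le2r^{-2}$. So here $q=-2$.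

**Lemma 1.** Let $P$ be a polynomial on $\mathbb R^d$, $d\ge1$, with $\int_{\mathbb R^d\setminus B_1}e^{-2mP}|x|^b\,dx<\infty$ for some $b\in\mathbb R$. Then $P(x)\ge-A\log(2+|x|)-A$ for some constant $A$, and $P$ is bounded below. If $P(x)\to+\infty$ as $|x|\to\infty$, then $P\ge c|x|^q-C$ for some $c,q>0$.

*Proof.* Let $|\nabla P|\le C(1+|x|)^D$ with $D\ge0$, and let $|x_0|\ge3$. On the ball of radius $(1+|x_0|)^{-D}\le1$ about $x_0$ we have $|\nabla P|\le C(1+|x_0|)^D$, so $P\le P(x_0)+C$ there. The ball lies outside $B_1$, its volume is at least $c(1+|x_0|)^{-Dd}$, and $|x|^b\ge c(1+|x_0|)^{-|b|}$ on it. Hence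
$$\int_{\mathbb R^d\setminus B_1}e^{-2mP}|x|^b\,dx\ \ge\ c\,e^{-2mP(x_0)}(1+|x_0|)^{-Dd-|b|}.$$
Taking logarithms gives the first claim for $|x_0|\ge3$; for $|x_0|<3$ it holds by continuity. Now let $\mu(r)=\min_{|x|=r}P$. For large $r$ it is $0$ or $\sim cr^q$. If $c<0<q$, the first claim is contradicted. In all other cases $\mu$ is bounded below for large $r$, so $P$ is bounded below. If $P\to+\infty$, then $\mu\to+\infty$, which forces $c,q>0$. $\square$

For $0\le\rho\in L^1(\mathbb R^{2m})\cap L^\infty_{loc}$ put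
$$v_\rho(x)=\int\log\frac{1+|y|}{|x-y|}\,\rho(y)\,dy .$$
The numerator makes the integral converge without a logarithmic moment of $\rho$. Indeed $|x-y|\le(1+|x|)(1+|y|)$ always; $1+|y|\le1+|x|+|x-y|\le(2+|x|)|x-y|$ if $|x-y|\ge1$; and $1+|y|\le2+|x|$ if $|x-y|<1$. Therefore
$$-\log(1+|x|)\ \le\ \log\frac{1+|y|}{|x-y|}\ \le\ \log(2+|x|)+\log^-|x-y| . \tag{6}$$
So $v_\rho$ is finite everywhere and $v_\rho\ge-\|\rho\|_1\log(1+|x|)$. Moreover $v_\rho\in C^1$ and
$$\partial_jv_\rho(x)=-\int\frac{x_j-y_j}{|x-y|^2}\,\rho(y)\,dy .$$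
To see this on $B_R$, split $\rho=\rho1_{B_{2R}}+\rho1_{B_{2R}^c}$. For the second part we differentiate under the integral, since the derivative of the kernel is at most $1/R$ there. The first part gives a constant minus the convolution of $\log|\cdot|\in W^{1,1}_{loc}$ with a bounded compactly supported function. Its distributional gradient is the convolution of an $L^1_{loc}$ function with a bounded compactly supported one, hence continuous.

**Lemma 2.** If $0\le\rho\le C(2+|x|)^N$ and $\int\rho=V$, then $v_\rho(x)=-V\log|x|+o(\log|x|)$ as $|x|\to\infty$.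

*Proof.* We may take $N\ge1$. Let $|x|\ge2$ and $r=|x|^{-N}<1$. On $\{|x-y|\ge r\}$, (6) bounds the kernel between $-\log(1+|x|)$ and $\log(2+|x|)+N\log|x|$. After division by $\log|x|$ it is bounded uniformly in $x$ and $y$, and for fixed $y$ it tends to $-1$; also the indicator of $\{|x-y|\ge r\}$ tends to $1$. Dominated convergence gives a contribution $-V\log|x|+o(\log|x|)$. On $\{|x-y|<r\}$ the kernel is nonnegative, at most $\log(2+|x|)+\log\frac1{|x-y|}$, and $\rho(y)\le C|x|^N$. The contribution is at most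
$$C|x|^N\int_{|z|<|x|^{-N}}\Big(\log(2+|x|)+\log\frac1{|z|}\Big)dz\le C|x|^{N-2mN}\big(1+\log(2+|x|)\big)\to0. \qquad\square$$

**Lemma 3.** (i) If $0\le\rho\in L^1\cap L^\infty_{loc}$, then $(-\Delta)^mv_\rho=\gamma_m\rho$ as distributions.

(ii) Suppose $\int\rho=V$, $0\le\rho\le C(2+|x|)^N$, and $\rho=e^{2mu}$ a.e. with $u=c-P+\sigma\frac2Sv_\rho$, $\deg P\le2m-2$. Then $u\in C^\infty$ solves the problem of sign $\sigma$ with volume $V$ and satisfies (4).

(iii) Let $u$ solve the problem of sign $\sigma$ with volume $V$ and (4), and let $\rho=e^{2mu}$. Then $P$ is bounded below, $\rho\le C(2+|x|)^N$ for some $N$, and $u=c-P+\sigma\frac2Sv_\rho$ for a constant $c$. If $\sigma=+1$, then (5) holds.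

*Proof.* (i) Let $\phi\in C_c^\infty$ be supported in $B_R$. By (6), $\int_{B_R}\big|\log\frac{1+|y|}{|x-y|}\big|dx\le|B_R|\log(2+R)+\int_{B_1}\log\frac1{|z|}dz$ for every $y$. So Fubini applies, and since $\int(-\Delta)^m\phi=0$ the term $\log(1+|y|)$ drops out:
$$\int v_\rho\,(-\Delta)^m\phi\,dx=\int\rho(y)\int\log\frac1{|x-y|}\,(-\Delta)^m\phi(x)\,dx\,dy=\gamma_m\int\rho\,\phi .$$

(ii) By (i), $(-\Delta)^mv_\rho=\gamma_m\rho\in L^\infty_{loc}$, so by interior elliptic regularity $v_\rho\in W^{2m,p}_{loc}$ for all $p<\infty$, hence $v_\rho\in C^{2m-1,\theta}_{loc}$. Then $u$ and $e^{2mu}$ are in $C^{2m-1,\theta}_{loc}$, and $(-\Delta)^mv_\rho=\gamma_me^{2mu}$. Schauder estimates raise the regularity by $2m$ derivatives, and iterating gives $C^\infty$. Since $(-\Delta)^mP=0$, $(-\Delta)^mu=\sigma\frac2S\gamma_me^{2mu}=\sigma(2m-1)!\,e^{2mu}$. Lemma 2 gives (4).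

(iii) By (4), $u\ge-P-(\alpha+1)\log|x|$ for $|x|$ large, so $\int e^{2mu}<\infty$ implies $\int_{\mathbb R^{2m}\setminus B_1}e^{-2mP}|x|^{-2m(\alpha+1)}dx<\infty$. Lemma 1 shows that $P$ is bounded below. Then (4) gives $u\le C\log(2+|x|)+C$, which is the bound on $\rho$. Put $h=u+P-\sigma\frac2Sv_\rho$. By (4) and Lemma 2, $h=o(\log|x|)$. By (i), $(-\Delta)^mh=0$. So $h$ is a tempered distribution with $|\xi|^{2m}\hat h=0$; hence $\hat h$ is supported at $0$ and $h$ is a polynomial. By its growth it is constant. Finally, if $\sigma=+1$, then $v_\rho\ge-V\log(1+|x|)$ gives $u\ge c-P-\alpha\log(1+|x|)$, so $\int e^{-2mP}(1+|x|)^{-2m\alpha}dx\le C\int e^{2mu}<\infty$. Since $1+|x|\le2|x|$ outside $B_1$, (5) follows. $\square$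

The last preliminary is the compactness tool. Recall Dunford–Pettis: on a finite measure space, a bounded sequence $f_j$ in $L^1(\mu)$ that is uniformly integrable, i.e. $\sup_j\int_{|f_j|>K}|f_j|\,d\mu\to0$ as $K\to\infty$, has a weakly convergent subsequence.

**Lemma 4.** (i) Let $\mu$ be a finite measure on $\mathbb R^{2m}$ and $f_j\ge0$ with $\int f_j\,d\mu=V$ and $\int\varphi(f_j)\,d\mu\le M$. Then $(f_j)$ is uniformly integrable. A subsequence converges weakly in $L^1(\mu)$ to some $f\ge0$ with $\int f\,d\mu=V$, and $\int\varphi(f)\,d\mu\le\liminf\int\varphi(f_j)\,d\mu$ along it.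

(ii) Let $\rho_j,\rho\ge0$ have mass $V$ and $\int\rho_j\psi\to\int\rho\psi$ for all $\psi\in L^\infty$. Then $\iint_{K\times K}H\rho_j\rho_j\to\iint_{K\times K}H\rho\rho$ for $K$ compact and $H\in C(K\times K)$. If $\mathsf k:\mathbb R^{2m}\times\mathbb R^{2m}\to[0,\infty]$ is continuous, then $\iint\mathsf k\rho\rho\le\liminf\iint\mathsf k\rho_j\rho_j$.

*Proof.* (i) For $K>1$, $\int_{f_j>K}f_j\le\frac1{\log K}\int_{f_j>K}\varphi(f_j)\le\frac{M+\mu(\mathbb R^{2m})/e}{\log K}$. Dunford–Pettis gives the subsequence, and testing with $1$ gives the mass. For each $\ell$, the set $\{f\ge0:\int\varphi(f)d\mu\le\ell\}$ is convex, and it is strongly closed by Fatou applied to $\varphi+1/e\ge0$. By Mazur it is weakly closed, which is the asserted lower semicontinuity.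

(ii) For $H(x,y)=f(x)g(y)$ the first claim is the hypothesis. Sums of such products are dense in $C(K\times K)$ by Stone–Weierstrass, and the product measures have mass at most $V^2$. For the second claim, $\min(\mathsf k,n)$ is continuous, so $\liminf\iint\mathsf k\rho_j\rho_j\ge\iint_{K\times K}\min(\mathsf k,n)\rho\rho$; let $n\to\infty$ and $K\uparrow\mathbb R^{2m}$. $\square$

## 4. Negative sign: an entropy and a nonnegative interaction

Let $\sigma=-1$ and assume (5) with $\alpha=-2\beta$. In $\mathcal F_{-}$ the interaction $-\log|x-y|$ tends to $-\infty$ for distant pairs, so the terms of (1) are not bounded below separately. We redistribute: add $\log(1+|x|)+\log(1+|y|)$ to the kernel and subtract the corresponding amount from the external potential. Set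
$$\kappa(x)=e^{-2mP(x)}(1+|x|)^{4m\beta},\qquad \mathsf k(x,y)=\log\frac{(1+|x|)(1+|y|)}{|x-y|}\in[0,\infty],$$
$$F_-(\rho)=\int\rho\log\frac\rho\kappa\,dx+\frac{2m}S\iint\mathsf k(x,y)\rho(x)\rho(y)\,dx\,dy\qquad\text{on }\mathcal A_-=\Big\{\rho\ge0,\ \int\rho=V\Big\}.$$
Since $\frac{2m}S\cdot2V=4m\beta$, this is formally $\mathcal F_-$. Condition (5) says exactly that $\kappa\in L^1$. By Lemma 1 with $b=4m\beta$, $\kappa\le C(2+|x|)^N$.

**Step 1: a minimizer exists.** The entropy is $\int\varphi(\rho/\kappa)\,\kappa\,dx\ge-\frac1e\int\kappa$ and the interaction is $\ge0$, so $F_-$ is well defined in $(-\infty,\infty]$ and bounded below. It is finite for $V|B|^{-1}1_B$ with $B$ a ball. Let $\rho_j$ be a minimizing sequence. As the interaction is $\ge0$, the entropies are bounded. Lemma 4(i) with $\mu=\kappa\,dx$, $f_j=\rho_j/\kappa$ gives a subsequence and $\rho=f\kappa$ with $\int\rho_j\psi\to\int\rho\psi$ for $\psi\in L^\infty$, $\int\rho=V$, and lower semicontinuity of the entropy. Lemma 4(ii) gives lower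 semicontinuity of the interaction. So $\rho$ minimizes $F_-$. Both terms of $F_-(\rho)$ are finite, and $\rho\log\frac\rho\kappa\in L^1$ because its negative part is at most $\kappa/e$.

**Step 2: $\rho>0$ a.e.** We need this in order to vary $\rho$ in every region. Let $B$ be any ball, $\eta=V|B|^{-1}1_B$, and $\rho_t=(1-t)\rho+t\eta\in\mathcal A_-$. By (6), $\mathsf k(x,y)\le\log(1+|x|)+\log(2+|x|)+\log^-|x-y|$, so $\sup_y\int\mathsf k(x,y)\eta(x)\,dx<\infty$. Hence the interaction of $\rho_t$ is a polynomial in $t$ with finite coefficients. On $\{\rho>0\}$, convexity of $s\mapsto s\log(s/\kappa)$ gives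
$$\frac1t\Big[\rho_t\log\frac{\rho_t}\kappa-\rho\log\frac\rho\kappa\Big]\le\eta\log\frac\eta\kappa-\rho\log\frac\rho\kappa\in L^1 .$$
On $\{\rho=0\}$ the quotient is $\eta\log\frac{t\eta}\kappa$, whose integral is $\frac{V}{|B|}\,|B\cap\{\rho=0\}|\log t$ plus a finite constant. If $|B\cap\{\rho=0\}|>0$, this tends to $-\infty$ as $t\downarrow0$, and $F_-(\rho_t)<F_-(\rho)$ for small $t$, a contradiction. As $B$ was arbitrary, $\rho>0$ a.e.

**Step 3: the equation.** Let $\psi\in L^\infty$ with $\int\rho\psi=0$. For small $|t|$, $\rho(1+t\psi)\in\mathcal A_-$. The entropy is $\int\rho(1+t\psi)\big[\log\frac\rho\kappa+\log(1+t\psi)\big]$; by dominated convergence, since $\rho\log\frac\rho\kappa\in L^1$, its derivative at $0$ is $\int\rho\psi\log\frac\rho\kappa+\int\rho\psi=\int\rho\psi\log\frac\rho\kappa$. The interaction is a quadratic polynomial in $t$ since $\mathsf k\rho\rho\in L^1$. So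
$$\int\rho\,\psi\,W\,dx=0,\qquad W(x)=\log\frac{\rho(x)}{\kappa(x)}+\frac{4m}S\int\mathsf k(x,y)\rho(y)\,dy,\qquad\rho W\in L^1 .$$
Let $\overline W=\frac1V\int\rho W$. For any $\chi\in L^\infty$, taking $\psi=\chi-\frac1V\int\rho\chi$ gives $\int\rho(W-\overline W)\chi=0$. So $W=\overline W$ a.e. on $\{\rho>0\}$, i.e. a.e. As $\mathsf k\ge0$, we get $\rho\le C\kappa\le C(2+|x|)^N$. Now $\mathsf k(x,y)=\log(1+|x|)+\log\frac{1+|y|}{|x-y|}$, so
$$\frac{4m}S\int\mathsf k(x,y)\rho(y)\,dy=4m\beta\log(1+|x|)+\frac{4m}Sv_\rho(x),$$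
and the terms $4m\beta\log(1+|x|)$ cancel against the one in $\log\kappa$:
$$\log\rho=c-2mP-\frac{4m}Sv_\rho\quad\text{a.e.}$$
Lemma 3(ii) with $\sigma=-1$ and $u=\frac1{2m}\big(c-2mP-\frac{4m}Sv_\rho\big)$ gives the solution.

**Step 4: uniqueness under the extra hypothesis.** Let $u_1,u_2$ be two solutions with the same $V$ and $P$; put $\rho_i=e^{2mu_i}$ and $g=\rho_1-\rho_2$, so $\int g=0$. By Lemma 3(iii), $u_i=c_i-P-\frac2Sv_{\rho_i}$ and $\rho_i\le C(2+|x|)^N$, where we may take $N\ge1$. Since $v_{\rho_i}\ge-V\log(1+|x|)$, $\rho_i\le C\kappa$, and the extra hypothesis gives $\int\rho_i\log(2+|x|)\,dx<\infty$.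

First we check integrability. With $r=(2+|x|)^{-N}$,
$$\int\log^-|x-y|\,\rho_i(y)\,dy\le VN\log(2+|x|)+C(3+|x|)^N\int_{|z|<r}\log\frac1{|z|}dz\le C\log(2+|x|).$$
Together with $\log^+|x-y|\le\log(1+|x|)+\log(1+|y|)$ this shows $\iint\big|\log|x-y|\big|\,|g(x)|\,|g(y)|<\infty$.

Next, subtract the two representations; the terms $\int\log(1+|y|)\,g(y)\,dy$ are finite constants:
$$\log\frac{\rho_1}{\rho_2}=c+\frac{4m}S\int\log|x-y|\,g(y)\,dy .$$
Multiply by $g$ and integrate. Since $g\log\frac{\rho_1}{\rho_2}\ge0$ pointwise and $\int g=0$,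
$$0\le\int g\log\frac{\rho_1}{\rho_2}\,dx=\frac{4m}S\iint\log|x-y|\,g(x)g(y)\,dx\,dy=-\frac{2m}S\int_0^\infty\iint e^{-t|x-y|^2}g(x)g(y)\,dx\,dy\,\frac{dt}t\le0 .$$
The last equality uses Frullani's formula $-\log|z|=\frac12\int_0^\infty(e^{-t|z|^2}-e^{-t})\frac{dt}t$; the $e^{-t}$ part vanishes as $\int g=0$, and Fubini is justified by $\int_0^\infty|e^{-ts}-e^{-t}|\frac{dt}t=|\log s|$ with $s=|x-y|^2$. The final inequality holds because the Fourier transform of a Gaussian is positive. Hence $g\log\frac{\rho_1}{\rho_2}=0$ everywhere by continuity, so $\rho_1=\rho_2$. This proves Theorem A. $\square$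

## 5. Positive sign: spreading mass along the directions in which $P$ is constant

The natural attempt for $\sigma=+1$ is to copy Section 4. Take $\kappa_+=e^{-2mP}(1+|x|)^{-4m\beta}$, which is integrable by (5), and minimize
$$F_+(\rho)=\int\rho\log\frac\rho{\kappa_+}\,dx-\frac{2m}S\iint\mathsf k\,\rho\rho .$$
Weak compactness came from two facts: a bound on the entropy, and $F_-\ge$ entropy. The second one is lost, because the interaction is now $\le0$. This is not just a technical loss, as a test family shows. Let $P=P(x'')$ depend only on $x''$, where $x=(x',x'')\in\mathbb R^k\times\mathbb R^{2m-k}$. Take $\rho_1=V|B_1|^{-1}1_{B_1}$ and, for $s\ge1$, spread in $x'$: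
$$\rho_s(x)=s^{-k}\rho_1(x'/s,x'').$$
On such densities $F_+=\mathcal F_+$, because $\frac{2m}S\cdot2V=4m\beta$. The entropy $\int\rho_s\log\rho_s$ equals $\int\rho_1\log\rho_1-kV\log s$, the term $\int P\rho_s$ does not change, and $|(sz',z'')|\le s|z|$ gives $\iint\log|x-y|\rho_s\rho_s\le V^2\log s+\iint\log|x-y|\rho_1\rho_1$. Therefore
$$\mathcal F_+(\rho_s)\le\mathcal F_+(\rho_1)+V(2m\beta-k)\log s .$$
If $2m\beta<k$, the functional is unbounded below. For $P=|x''|^2$, however, (5) only asks for $4m\beta>k$ (Section 6). The factor $2$ has a simple meaning. Condition (5) concerns one test particle in the field $4m\beta\log|x|$ of the whole cloud. When the whole cloud spreads, each pair is counted once, which halves the gain in interaction.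

The other scaling gives the upper threshold. For $\rho^{(\varepsilon)}(x)=\varepsilon^{-2m}\rho_1(x/\varepsilon)$ and $P$ continuous,
$$\mathcal F_+(\rho^{(\varepsilon)})=2mV(1-\beta)\log\tfrac1\varepsilon+O(1)\quad(\varepsilon\downarrow0),$$
so concentration makes the functional unbounded below when $\beta>1$.

Unboundedness from below does not exclude critical points. To exclude solutions for $2m\beta\le k$, we use the stationarity of solutions under the same spreading motion, i.e. identity (3) with $A$ the projection onto $\mathbb R^k$.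

## 6. The linear-flow identity and the failure of (b)

Let $u$ be as in Theorem B and $\rho=e^{2mu}$. By Lemma 3(iii) with $\sigma=+1$, $u=c-P+\frac2Sv_\rho$. So
$$\nabla\rho(x)=2m\rho(x)\Big(-\nabla P(x)-\frac2S\int\frac{x-y}{|x-y|^2}\rho(y)\,dy\Big). \tag{7}$$

**Step 1: a cut-off identity.** The aim is (3) without any assumption on moments of $\rho$. Let $\chi\in C_c^\infty(B_2)$, $0\le\chi\le1$, $\chi=1$ on $B_1$, and $\chi_R(x)=\chi(x/R)$. For any real matrix $A$, integrating $\operatorname{div}(\chi_R\,Ax\,\rho)$ over $\mathbb R^{2m}$ gives zero. Using (7),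
$$\operatorname{tr}A\int\chi_R\rho+\int\langle Ax,\nabla\chi_R\rangle\rho-2m\int\chi_R\langle Ax,\nabla P\rangle\rho=\frac{4m}S\iint\chi_R(x)\frac{\langle Ax,x-y\rangle}{|x-y|^2}\rho(x)\rho(y)\,dx\,dy. \tag{8}$$
The double integral converges absolutely: for $|x|\le2R$, $\int\frac{\rho(y)}{|x-y|}dy\le V+\sup_{B_{2R+1}}\rho\int_{B_1}\frac{dz}{|z|}$, and $\chi_R|Ax|\rho$ is bounded with compact support.

**Step 2: symmetrize and let $R\to\infty$.** The kernel in (8) is unbounded. Exchanging $x$ and $y$ and averaging removes the singularity: the right side of (8) equals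
$$\frac{2m}S\iint\frac{\langle\chi_R(x)Ax-\chi_R(y)Ay,\ x-y\rangle}{|x-y|^2}\rho(x)\rho(y)\,dx\,dy .$$
The map $x\mapsto\chi_R(x)Ax$ equals $R\,g(x/R)$ with $g(z)=\chi(z)Az\in C_c^\infty$. So its Lipschitz constant is that of $g$, whatever $R$ is, and the integrand is at most $C\rho(x)\rho(y)$, which is integrable. It converges pointwise as $\chi_R\to1$. On the left, $|\langle Ax,\nabla\chi_R\rangle|\le C1_{\{|x|\ge R\}}$, so that term tends to $0$. Letting $R\to\infty$ we obtain, for every $A$,
$$V\operatorname{tr}A-2m\lim_{R\to\infty}\int\chi_R\langle Ax,\nabla P\rangle\rho\,dx=\frac{2m}S\iint\frac{\langle A(x-y),x-y\rangle}{|x-y|^2}\rho(x)\rho(y)\,dx\,dy, \tag{9}$$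
and in particular the limit exists.

**Step 3: conclusion.** If $\langle Ax,\nabla P\rangle\le0$ and $\langle Az,z\rangle\le|z|^2$, then (9) gives
$$V\operatorname{tr}A\le\frac{2m}S\iint\frac{\langle A(x-y),x-y\rangle}{|x-y|^2}\rho(x)\rho(y)\,dx\,dy\le\frac{2m}SV^2,$$
that is, $V\ge\frac{\operatorname{tr}A}{2m}S$. If $\langle Az,z\rangle\not\equiv|z|^2$, then $|z|^2-\langle Az,z\rangle$ is a nonzero polynomial, so its zero set is null; since $\rho>0$, the second inequality is strict. For $A$ the orthogonal projection onto $L$, $\langle Ax,\nabla P\rangle=\partial_{Ax}P=0$ and $\operatorname{tr}A=k$. When $k\le2m-1$, $A\ne I$, so $V>\frac k{2m}S$. This proves Theorem B. $\square$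

As a check, take $P$ constant and $A=I$: (9) reads $2mV=\frac{2m}SV^2$, so $V=S$, in accordance with example (i).

**Proof of the Corollary to Theorem B.** Let $1\le k\le2m-1$ and $P=|x''|^2$ with $x''\in\mathbb R^{2m-k}$; its degree is $2\le2m-2$. If $V>\frac k{4m}S$ then $2m\alpha=4m\beta>k$. Outside $B_1$ we have $|x|^{-2m\alpha}\le|x'|^{-2m\alpha}$ if $|x'|\ge1$, and $|x|^{-2m\alpha}\le1$ if $|x'|<1$. So
$$\int_{\mathbb R^{2m}\setminus B_1}e^{-2m|x''|^2}|x|^{-2m\alpha}dx\le\Big(\int_{|x'|\ge1}|x'|^{-2m\alpha}dx'+\big|\{|x'|<1\}\big|\Big)\int e^{-2m|x''|^2}dx''<\infty,$$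
and (5) holds. Here $\dim L=k$, and by Theorem B every solution has $V>\frac k{2m}S$. So for $\frac k{4m}S<V\le\frac k{2m}S<S$ condition (5) holds and there is no solution. The case $k=2m-1$ is $P=x_{2m}^2$. $\square$

**Remark.** The failure is not restricted to polynomials that are independent of some variable. Let $m\ge3$ and $P=x_1^2(1+|x'|^2)$ with $x'\in\mathbb R^{2m-1}$ the other variables; $\deg P=4\le2m-2$. Since $\partial_eP=2e_1x_1(1+|x'|^2)+2x_1^2\langle e',x'\rangle$, we have $L=\{0\}$. For $A=\mathrm{diag}(-1,1,\dots,1)$,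
$$\langle Ax,\nabla P\rangle=-2x_1^2(1+|x'|^2)+2x_1^2|x'|^2=-2x_1^2\le0,\qquad\operatorname{tr}A=2m-2,$$
so solutions need $V>(1-\frac1m)S$. But $\int e^{-2mx_1^2(1+|x'|^2)}dx_1=C(1+|x'|^2)^{-1/2}$. As above, (5) holds once $\int_{|x'|\ge1}|x'|^{-1-2m\alpha}dx'<\infty$, that is $1+4m\beta>2m-1$, or $V>\frac12(1-\frac1m)S$.

## 7. Existence above the spreading threshold

We prove Theorem C. "Only if" is Theorem B, since $P$ is non-constant and so $k\le2m-1$. If $P\to+\infty$ on $L^\perp$, then Lemma 1 on $L^\perp$ gives $P\ge c|x''|^q-C$ with $c,q>0$, so $Z<\infty$. If $P\to+\infty$ on all of $\mathbb R^{2m}$, then $L=\{0\}$ and $k=0$, so every $V\in(0,S)$ is allowed.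

Now assume $Z<\infty$ and $\frac k{2m}<\beta<1$. Choose coordinates $x=(x',x'')\in L\times L^\perp=\mathbb R^k\times\mathbb R^{2m-k}$, so $P=P(x'')$. By Lemma 1 on $L^\perp$ with $b=0$, $P$ is bounded below. Adding a constant (harmless in (4)), assume $P\ge0$. If $k\ge1$ fix $a\in(k,2m\beta)$; if $k=0$ put $a=0$ and read $\log(1+|x'|)$ as $0$. Then
$$\mu_a:=e^{-2mP(x'')}(1+|x'|)^{-a}\,dx$$
is a finite measure; let $Z_a$ be its mass.

**The class and the functional.** Let $\mathcal A$ be the set of $\rho\ge0$ with $\int\rho=V$ and with $\int\rho\log^+\rho$, $\int P\rho$, $\int\log(1+|x|)\rho$ all finite. Put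
$$E(\rho)=\int\rho\log\rho+2m\int P\rho,\qquad I^\pm(\rho)=\iint\log^\pm|x-y|\,\rho(x)\rho(y),\qquad F=E+\frac{2m}S(I^+-I^-).$$
Two bounds are used throughout.

First,
$$\int\rho\log^-\rho\le C\Big(1+\int\log(1+|x|)\rho\Big). \tag{10}$$
Indeed, where $(1+|x|)^{-4m-2}\le\rho<1$ we have $\log^-\rho\le(4m+2)\log(1+|x|)$. Where $\rho<(1+|x|)^{-4m-2}$ we use $t\log\frac1t\le C\sqrt t$ on $(0,1)$, which gives $\rho\log^-\rho\le C(1+|x|)^{-2m-1}$, an integrable function.

Second, for $0<\lambda<2m$,
$$\sup_x\int\log^-|x-y|\,\rho(y)\,dy\le\frac1\lambda\Big(\int\rho\log^+\rho+C_\lambda\Big),\qquad C_\lambda=\int_{B_1}|z|^{-\lambda}dz<\infty. \tag{11}$$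
This is Young's inequality $st\le s\log s-s+e^t\le s\log^+s+e^t$ with $s=\rho(y)$, $t=\lambda\log\frac1{|x-y|}$ on $|x-y|<1$.

By (10), (11) and $\log^+|x-y|\le\log(1+|x|)+\log(1+|y|)$, $F$ is finite on $\mathcal A$; and $V|B|^{-1}1_B\in\mathcal A$ for every ball $B$.

**Step 1: coercivity.** This is where both thresholds enter: $\beta<1$ controls concentration and $2m\beta>k$ controls spreading. Fix $\lambda\in(2m\beta,2m)$ and $\beta'=2m\beta/\lambda<1$. Integrating (11) against $\rho$,
$$\frac{2m}SI^-(\rho)\le\beta'\int\rho\log^+\rho+C .$$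
Next, let $\rho_1=\rho1_{\{\rho<1\}}$ with mass $V_1\le V$. Since $P\ge0$, $-\int\rho\log^-\rho+2m\int P\rho\ge\int\rho_1\log(\rho_1e^{2mP})$. For any $y$ the measure $e^{-2mP(x'')}(1+|x'-y'|)^{-a}dx$ also has mass $Z_a$, by translation. Jensen's inequality for $\varphi$ with this measure gives
$$\int\rho_1\log\big(\rho_1e^{2mP}(1+|x'-y'|)^a\big)\,dx\ge V_1\log\frac{V_1}{Z_a}=Z_a\,\varphi\Big(\frac{V_1}{Z_a}\Big)\ge-\frac{Z_a}e .$$
So, for every $y$,
$$-\int\rho\log^-\rho+2m\int P\rho\ \ge\ -a\int\log(1+|x'-y'|)\,\rho(x)\,dx-\frac{Z_a}e .$$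
Average over $y$ with weight $\rho(y)/V$, and use $\log(1+|x'-y'|)\le\log2+\log^+|x-y|$:
$$-\int\rho\log^-\rho+2m\int P\rho\ge-\frac aV\,I^+(\rho)-C .$$
Adding up, with $\frac{2m}S=\frac{2m\beta}V$,
$$F(\rho)\ \ge\ (1-\beta')\int\rho\log^+\rho+\frac{2m\beta-a}V\,I^+(\rho)-C, \tag{12}$$
with both coefficients positive. So $\inf_{\mathcal A}F>-\infty$. Along a minimizing sequence $\rho_j$ the quantities $\int\rho_j\log^+\rho_j$ and $I^+(\rho_j)$ are bounded, hence also $I^-(\rho_j)$ by (11), and hence $E(\rho_j)=F-\frac{2m}S(I^+-I^-)\le C$.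

**Step 2: compactness modulo translations in $x'$.** $F$ and $\mathcal A$ are invariant under translations in $x'$, so a minimizing sequence can escape along $L$; we recenter it. Let $M>0$ bound all $I^+(\rho_j)$ and put
$$Y_j=\Big\{y:\int\log^+|x-y|\,\rho_j(x)\,dx\le\frac{2M}V\Big\}.$$
By Chebyshev, $\int_{Y_j}\rho_j\ge V-\frac{M}{2M/V}=\frac V2$. If $y\in Y_j$ and we translate so that $y'=0$, then $\log(1+|x'|)\le\log2+\log^+|x-y|$ gives
$$\int\rho_j\log\big(\rho_je^{2mP}(1+|x'|)^a\big)\,dx=E(\rho_j)+a\int\log(1+|x'|)\rho_j\,dx\le C. \tag{13}$$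
This says that $f_j=\rho_je^{2mP}(1+|x'|)^a$ satisfies $\int\varphi(f_j)\,d\mu_a\le C$. By Lemma 4(i) these translated $f_j$ are uniformly integrable for $\mu_a$. For $K>1$, $\int_{|x''|>R}\rho_j\,dx\le K\mu_a(|x''|>R)+\int_{f_j>K}f_j\,d\mu_a$. Choosing first $K$ and then $R_0$ large, $\int_{|x''|>R_0}\rho_j<V/4$ for all $j$. This quantity does not change under translations in $x'$, so it holds for the original $\rho_j$ too. Hence $\{y\in Y_j:|y''|\le R_0\}$ has $\rho_j$-mass at least $V/4$. Choose $y$ in it, and translate so that $y'=0$. Now $|y|\le R_0$, and from $1+|x|\le(1+|y|)(1+|x-y|)$,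
$$\int\log(1+|x|)\rho_j\,dx\le V\log(1+R_0)+V\log2+\frac{2M}V\le C. \tag{14}$$
By (10), $\int\rho_j|\log\rho_j|\le C$, and $2m\int P\rho_j=E(\rho_j)-\int\rho_j\log\rho_j\le C$. Bound (13) holds for this translate as well. So by Lemma 4(i) with $\mu_a$, along a subsequence $\int\rho_j\psi\to\int\rho\psi$ for $\psi\in L^\infty$, with $\int\rho=V$. Finally $\rho\in\mathcal A$ with the same bounds: test with $\min(P,n)$ and $\min(\log(1+|x|),n)$ and let $n\to\infty$; and $\int\rho\log^+\rho$ is lower semicontinuous because $s\log^+s$ is convex and nonnegative (Fatou and Mazur, as in Lemma 4).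

**Step 3: lower semicontinuity of $F$.** We split $F$ into a relative entropy and an interaction whose kernel is positive for far-apart pairs. With $c_0:=\frac a{4m\beta}<1$ and
$$G(x,y)=\log|x-y|-c_0\log(1+|x'|)-c_0\log(1+|y'|),$$
we have, since $\frac{2m}S\cdot2c_0V=4m\beta c_0=a$,
$$F(\rho)=\int\rho\log\frac\rho{e^{-2mP}(1+|x'|)^{-a}}\,dx+\frac{2m}S\iint G\,\rho(x)\rho(y).$$
The first term is lower semicontinuous by Lemma 4(i). For the second, let $R\ge2$. If $|x|\le R$, then $G\ge\log(|y|-R)-c_0\log(1+R)-c_0\log(1+|y|)\to\infty$ as $|y|\to\infty$, because $c_0<1$. So there is $R'\ge2R$ with $G\ge0$ whenever one point is in $\overline{B_R}$ and the other outside $\overline{B_{R'}}$. Split the pairs $(x,y)$ into three regions.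

1. One point in $\overline{B_R}$ and the other outside $\overline{B_{R'}}$. The contribution is $\ge0$.

2. The remaining pairs not in $\overline{B_{R'}}\times\overline{B_{R'}}$. One point is outside $\overline{B_{R'}}$, and then the other is outside $\overline{B_R}$; so both are outside $\overline{B_R}$. There $G\ge-\log^-|x-y|-c_0\log(1+|x|)-c_0\log(1+|y|)$. By (11) and (14) the contribution of $\rho_j$ is at least
$$-C\int_{|x|>R}\rho_j\,dx-2c_0\int\log(1+|x|)\rho_j\,dx\int_{|y|>R}\rho_j\,dy\ \ge\ -\frac C{\log R},$$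
as $\int_{|x|>R}\rho_j\le C/\log R$ by (14).

3. $K\times K$ with $K=\overline{B_{R'}}$. Let $G_\delta$ be $G$ with $\log|x-y|$ replaced by $\log\max(|x-y|,\delta)$, $0<\delta<1$. It is continuous, so $\iint_{K\times K}G_\delta\rho_j\rho_j\to\iint_{K\times K}G_\delta\rho\rho$ by Lemma 4(ii). The error is at most $\iint_{|x-y|<\delta}\log\frac\delta{|x-y|}\rho_j(x)\rho_j(y)$. The part with $\rho_j(y)\le N$ is at most $VN\int_{|z|<\delta}\log\frac\delta{|z|}dz=CN\delta^{2m}$. The part with $\rho_j(y)>N$ is at most $\int_{\{\rho_j>N\}}\rho_j(y)\big[\int\log^-|x-y|\rho_j(x)\,dx\big]dy\le C\int_{\{\rho_j>N\}}\rho_j\le\frac C{\log N}$, by (11) and the bound on $\int\rho_j\log^+\rho_j$. Choosing $N$ large and then $\delta$ small makes the error small uniformly in $j$, and the same estimate holds for $\rho$. So $\iint_{K\times K}G\rho_j\rho_j\to\iint_{K\times K}G\rho\rho$.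

Together, $\liminf_j\iint G\rho_j\rho_j\ge\iint_{\overline{B_{R'}}\times\overline{B_{R'}}}G\rho\rho-\frac C{\log R}$. Since $\rho\in\mathcal A$, $G\rho\rho$ is integrable, and $R\to\infty$ gives $\liminf_j\iint G\rho_j\rho_j\ge\iint G\rho\rho$. So $F(\rho)\le\liminf F(\rho_j)=\inf_{\mathcal A}F$: $\rho$ is a minimizer.

**Step 4: $\rho>0$ a.e. and the equation.** Let $\eta=V|B|^{-1}1_B$ and $\rho_t=(1-t)\rho+t\eta$; it belongs to $\mathcal A$ by convexity of $s\log^+s$. The interaction is a polynomial in $t$, with finite coefficients by (11) and the logarithmic moments, and the $P$-term is affine in $t$. On $\{\rho>0\}$, $\frac1t[\rho_t\log\rho_t-\rho\log\rho]\le\eta\log\eta-\rho\log\rho\in L^1$, by (10). On $\{\rho=0\}$ the quotient is $\eta\log(t\eta)$, with integral tending to $-\infty$ as $t\downarrow0$ if $|B\cap\{\rho=0\}|>0$. This would contradict minimality, so $\rho>0$ a.e.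

Let $\psi\in L^\infty$, $\int\rho\psi=0$. For $|t|\,\|\psi\|_\infty\le\frac12$, $0\le\rho(1+t\psi)\le\frac32\rho$, so $\rho(1+t\psi)\in\mathcal A$. Differentiating at $t=0$ as in Section 4, Step 3 (now $\rho\log\rho$, $P\rho$ and $\log|x-y|\rho\rho$ are integrable), we get a.e.
$$\log\rho+2mP+\frac{4m}SU=\text{const},\qquad U(x)=\int\log|x-y|\,\rho(y)\,dy .$$
By (11), $U\ge-C$. Hence $\rho\le Ce^{-2mP}\le C$, so $\rho$ is bounded. As $\int\log(1+|y|)\rho<\infty$, $U=\int\log(1+|y|)\rho(y)\,dy-v_\rho$. So
$$\log\rho=c-2mP+\frac{4m}Sv_\rho\quad\text{a.e.},$$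
and Lemma 3(ii) with $\sigma=+1$ and $u=\frac1{2m}\big(c-2mP+\frac{4m}Sv_\rho\big)$ gives a solution with volume $V$ and (4). This proves Theorem C. $\square$

## 8. Polynomials of degree at most two

We prove Corollary D. A rigid motion $T$ carries solutions to solutions, with the same $V$ and with $P\circ T$ in place of $P$, since $\log|Tx|=\log|x|+o(1)$. So we may normalize $P$.

**Existence.** For $P=c+\sum_{j\le r}a_jx_j^2$ with $a_j>0$ and $1\le r\le2m$, $L$ is spanned by the last $2m-r$ coordinate vectors, so $k=2m-r$, and $Z$ is a Gaussian integral, hence finite. If $1-\frac r{2m}<\frac VS<1$, then $\frac k{2m}S<V<S$, and Theorem C applies.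

**Necessity: the form of $P$.** Let a solution exist. By Lemma 3(iii), $P$ is bounded below. Write $P=q+\ell+c$ with $q$ quadratic, $\ell$ linear. Boundedness below of $t\mapsto t^2q(x)+t\ell(x)+c$ for each $x$ gives $q\ge0$, and $\ell(x)=0$ whenever $q(x)=0$, i.e. on the kernel of $q$. Diagonalize $q$ by a rotation and complete the squares by a translation: $P=c+\sum_{j\le r}a_jx_j^2$ with $a_j>0$ and a new constant $c$. Since $P$ is non-constant, $r\ge1$.

**Necessity: the lower bound on $V$.** If $r<2m$, Theorem B with $k=2m-r$ gives $\frac VS>1-\frac r{2m}$. If $r=2m$ this says $V>0$.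

**Necessity: the upper bound on $V$.** Identity (9) holds for every $A$; no sign condition was used to derive it. Take $A=I$. Here $\langle x,\nabla P\rangle=2(P-c)\ge0$, and $1_{B_R}\le\chi_R\le1_{B_{2R}}$, so by monotone convergence the limit in (9) is $\int2(P-c)e^{2mu}dx$, which is therefore finite. Hence
$$2mV-2m\int2(P-c)\,e^{2mu}\,dx=\frac{2m}SV^2,\qquad\text{i.e.}\qquad V\Big(1-\frac VS\Big)=2\int(P-c)\,e^{2mu}\,dx>0,$$
and $V<S$.

For $m=2$ every polynomial of degree at most $2m-2$ has degree at most $2$, so all admissible non-constant $P$ are covered. For instance, on $\mathbb R^4$ with $P=x_4^2$ we have $r=1$, and solutions exist exactly for $\frac34S<V<S$. $\square$
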